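# Products with $\gamma$-sets in a model where Hausdorff dimension does not grow

The problem treated here comes from Tomasz Weiss and Boaz Tsaban, "Topological diagonalizations and Hausdorff dimension", arXiv:math/0212009 (2002). We assume that the listener knows forcing, the countable chain condition (ccc), and finite support iterations. All posets have a largest element, $a\subseteq^* b$ means that $a\setminus b$ is finite, and $[A]^{\le k}$ is the collection of subsets of $A$ of size at most $k$.

## 1. Multiplying by a countable set

For $A\subseteq\mathbb R^k$ let $\operatorname{diam}(A)$ be its diameter, with $\operatorname{diam}(\emptyset)=0$.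

**Definition 1.** The *Hausdorff dimension* $\dim(X)$ of $X\subseteq\mathbb R^k$ is the infimum of all positive $\delta$ such that for each $\epsilon>0$ there is a countable cover $\langle I_n:n\in\mathbb N\rangle$ of $X$ with $\sum_n\operatorname{diam}(I_n)^\delta<\epsilon$.

It is convenient to allow other functions in place of $t^\delta$. A *gauge* is a nondecreasing, right-continuous $g:[0,\infty)\to[0,\infty)$ with $g(0)=0$.

**Definition 2.** A metric space $Y$ is *$g$-null* if for every $\epsilon>0$ it has a countable cover by sets $I_n$ of finite diameter with $\sum_n g(\operatorname{diam}I_n)<\epsilon$.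

For example, a countable space is $g$-null for every gauge $g$, since we may cover it by singletons. The interval $[0,1]$ is $t^\delta$-null for $\delta>1$: use $N$ intervals of length $1/N$, with sum $N^{1-\delta}\to0$. It is not $t$-null: a set of diameter $d$ lies in a closed interval of length $d$, so by countable subadditivity of Lebesgue measure every cover has $\sum\operatorname{diam}\ge1$. When $Y\subseteq\mathbb R^k$ it does not matter whether covering sets are subsets of $Y$ or of $\mathbb R^k$, since intersecting with $Y$ does not increase diameters.

The two notions are linked as follows. Let $Y\subseteq\mathbb R^k$ and $\delta>0$.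
$$\text{If }\delta>\dim(Y)\text{ then }Y\text{ is }t^\delta\text{-null; if }Y\text{ is }t^\delta\text{-null then }\dim(Y)\le\delta.\tag{1}$$
The second half is the definition. For the first, some positive $\delta'<\delta$ has the property in Definition 1. If $\epsilon<1$ and $\sum\operatorname{diam}(I_n)^{\delta'}<\epsilon$, then all diameters are below $1$, so $\operatorname{diam}(I_n)^\delta\le\operatorname{diam}(I_n)^{\delta'}$ and $\sum\operatorname{diam}(I_n)^\delta<\epsilon$.

**Proposition 3.** If $X\subseteq\mathbb R$ is nonempty and countable, then $\dim(X\times Y)=\dim(Y)$ for every $Y\subseteq\mathbb R$.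

*Proof.* For $x\in X$ the slice $\{x\}\times Y\subseteq X\times Y$ is isometric to $Y$, so $\dim(X\times Y)\ge\dim(Y)$. This half uses only $X\neq\emptyset$. For the other half let $X=\{x_0,x_1,\dots\}$ (with repetitions if $X$ is finite), $\delta>\dim(Y)$ and $\epsilon>0$. By (1) cover each slice $\{x_i\}\times Y$ by countably many sets with $\sum\operatorname{diam}^\delta<\epsilon2^{-i-1}$. All these sets together form a countable cover of $X\times Y$ with sum below $\epsilon$. So $\dim(X\times Y)\le\delta$, and $\delta>\dim(Y)$ was arbitrary. $\square$

What changes if $X$ is uncountable? If each of uncountably many slices pays its own positive price, the total is infinite. So one covering set must serve many slices. We use products $I\times J$, where $J$ comes from a cover of $Y$ and $I$ is an interval on the $X$-axis, much shorter than the slack available in $J$. We can afford only a few such $I$ for each $J$, yet every $x\in X$ has to be served often enough. Here is the precise form.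

**Definition 4.** A *slalom* is a sequence $(w_k)_{k\in\omega}$ with $w_k\in[\mathbb Z]^{\le k}$. It *captures* $h:\omega\to\mathbb Z$ if $h(k)\in w_k$ for all but finitely many $k$. A set $X\subseteq\mathbb R$ is *capturable* if for every sequence $(l_k)_{k\ge1}$ in $\omega$ one slalom captures all the functions $h_x$ ($x\in X$), where $h_x(0)=0$ and $h_x(k)=\lfloor2^{l_k}x\rfloor$ for $k\ge1$.

A countable $X=\{x_0,x_1,\dots\}$ is capturable: $w_k=\{h_{x_i}(k):i<k\}$ has at most $k$ elements and contains $h_{x_i}(k)$ for all $k>i$. The interval $[0,1]$ is not capturable. Take $l_k=k$. For any slalom the set $M_k=\{x:h_x(k)\in w_k\}$ has Lebesgue measure at most $k2^{-k}$, so every $\bigcap_{k\ge j}M_k$ is a null set. The captured points form the union over $j$ of these null sets, and this union is not all of $[0,1]$.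

**Proposition 5.** Let $X\subseteq\mathbb R$ be capturable, $g$ a gauge and $Y$ a $g$-null metric space. Then $X\times Y$ is $g$-null, for any product metric with $d\le d_X+d_Y$ (for example the Euclidean one). Consequently, if $X$ is capturable and nonempty, then $\dim(X\times Y)=\dim(Y)$ for all $Y\subseteq\mathbb R$.

*Proof.* We may assume $Y\ne\emptyset$.

**Step 1. A single sequence of sets that covers each point infinitely often, with slack.** For each $k\ge1$ choose a countable cover of $Y$ by nonempty sets of finite diameter with $\sum g(\operatorname{diam})<2^{-k}$. By right-continuity of $g$ we can assign to each set $J$ of this cover a number $\rho>\operatorname{diam}J$ so close to $\operatorname{diam} J$ that still $\sum g(\rho)<2^{-k}$ (distribute the unused part of $2^{-k}$ over the countably many sets). Enumerate the pairs, over all $k$, as $(J_m,\rho_m)_{m\in\omega}$, with pairs that come from different $k$ receiving different indices. Then $\sum_mg(\rho_m)\le\sum_k 2^{-k}<\infty$, and each $y\in Y$ lies in $J_m$ for infinitely many $m$.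

**Step 2. Blocks whose total weight is tiny.** Choose $1\le b_1<b_2<\cdots$ with $\sum_{m\ge b_k}g(\rho_m)<4^{-k}$ and put $B_k=[b_k,b_{k+1})$. Each $B_k$ is finite, so each $y\in Y$ lies in $\bigcup_{m\in B_k}J_m$ for infinitely many $k$. Again because $B_k$ is finite, we can choose $l_k\in\omega$ with $2^{-l_k}\le\min_{m\in B_k}(\rho_m-\operatorname{diam}J_m)$.

**Step 3. The cover.** Let $(w_k)$ be a slalom that captures all $h_x$ for this sequence $(l_k)$. For $K\ge1$ take the sets
$$\Big(X\cap\big[z2^{-l_k},(z+1)2^{-l_k}\big)\Big)\times J_m\qquad(k\ge K,\ z\in w_k,\ m\in B_k).\tag{2}$$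
They cover $X\times Y$. Given $(x,y)$, for all but finitely many $k$ the integer $z=h_x(k)$ is in $w_k$, and $x\in[z2^{-l_k},(z+1)2^{-l_k})$. For infinitely many $k$ there is $m\in B_k$ with $y\in J_m$. Some $k\ge K$ has both properties.

**Step 4. The cover is small.** Each set in (2) has diameter at most $2^{-l_k}+\operatorname{diam}J_m\le\rho_m$. As $g$ is nondecreasing, the sum of $g(\operatorname{diam})$ over the family is at most
$$\sum_{k\ge K}|w_k|\sum_{m\in B_k}g(\rho_m)\le\sum_{k\ge K}k4^{-k},$$
which tends to $0$ as $K\to\infty$. So $X\times Y$ is $g$-null.

**Step 5. Dimension.** If $Y\subseteq\mathbb R$ and $\delta>\dim(Y)$, then $Y$ is $t^\delta$-null by (1), hence $X\times Y$ is $t^\delta$-null and $\dim(X\times Y)\le\delta$. So $\dim(X\times Y)\le\dim(Y)$, and the slice argument of Proposition 3 gives the reverse inequality. $\square$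

## 2. $\gamma$-sets, and the theorem

Let $X\subseteq\mathbb R$ be nonempty. All covers below consist of open subsets of $\mathbb R$.

**Definition 6.** An open cover $\mathcal U$ of $X$ is an *$\omega$-cover* if $X\not\subseteq U$ for all $U\in\mathcal U$ and each finite subset of $X$ is contained in some member of $\mathcal U$. It is a *$\gamma$-cover* if it is infinite, $X\not\subseteq U$ for all $U\in\mathcal U$, and each $x\in X$ belongs to all but finitely many members of $\mathcal U$. A nonempty set $X\subseteq\mathbb R$ is a *$\gamma$-set* if it satisfies $\mathsf S_1(\Omega,\Gamma)$: for each sequence $\mathcal U_1,\mathcal U_2,\dots$ of open $\omega$-covers of $X$ there are $U_n\in\mathcal U_n$ such that $\{U_n:n\in\mathbb N\}$ is a $\gamma$-cover of $X$.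

For $X=\omega$ the intervals $(-n,n)$, $n\ge1$, form a $\gamma$-cover, which is also an $\omega$-cover. The finite unions of bounded open intervals with rational endpoints form an $\omega$-cover of $\omega$ (a bounded set never contains $\omega$) but not a $\gamma$-cover, since infinitely many members, such as $(1,q)$ for rational $q>1$, omit $0$.

Three simple cases by hand:

* A finite nonempty $X$ has no $\omega$-cover, because $X$ itself would lie in a member. So $X$ is a $\gamma$-set vacuously.
* A countably infinite $X=\{x_1,x_2,\dots\}$ is a $\gamma$-set. Choose $U_n\in\mathcal U_n$ with $\{x_1,\dots,x_n\}\subseteq U_n$. Each $x$ is in all but finitely many $U_n$. If one set $U$ equaled $U_n$ for infinitely many $n$, then $X\subseteq U$, which is excluded. So $\{U_n\}$ is infinite, and it is a $\gamma$-cover.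
* The interval $[0,1]$ is not a $\gamma$-set. Let $\mathcal U_n$ ($n\ge1$) be all open sets of Lebesgue measure below $2^{-n-1}$. These are $\omega$-covers, but any choice $U_n\in\mathcal U_n$ has total measure at most $\frac12$, so it does not even cover $[0,1]$.

So countable sets are $\gamma$-sets, and by Proposition 3 they never raise dimension. On the other hand, the source records that the Continuum Hypothesis (CH) yields a $\gamma$-set $X\subseteq\mathbb R$ and a set $Y\subseteq\mathbb R$ with $\dim(Y)=0$ and $\dim(X+Y)=1$. As $X+Y$ is a Lipschitz image of $X\times Y$, this gives $\dim(X\times Y)\ge1>\dim(Y)$. The problem asks whether the good behavior of countable sets can extend to all $\gamma$-sets in a nontrivial way: *is it consistent relative to ZFC that there are uncountable $\gamma$-sets, but for each $\gamma$-set $X\subseteq\mathbb R$ and each $Y\subseteq\mathbb R$, $\dim(X\times Y)=\dim(Y)$?* The answer is yes. Recall that $\mathfrak c=2^{\omega}$, and that $\mathfrak b$ is the least size of a family in $\omega^\omega$ that no single function dominates, where $f$ dominates $h$ if $f(n)\ge h(n)$ for all but finitely many $n$.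

**Theorem 7.** Assume GCH in $V$ and let $\kappa<\lambda$ be regular uncountable cardinals. There is a ccc forcing extension of $V$ in which $\mathfrak b=\mathfrak c=\lambda$ and:

1. a nonempty set $X\subseteq\mathbb R$ is a $\gamma$-set if and only if $|X|<\kappa$;
2. for every $\gamma$-set $X\subseteq\mathbb R$, every gauge $g$ and every metric space $Y$: if $Y$ is $g$-null, then $X\times Y$ is $g$-null (for any product metric satisfying $d\le d_X+d_Y$, e.g. the Euclidean one). In particular $\dim(X\times Y)=\dim(Y)$ for all $Y\subseteq\mathbb R$.

**Corollary 8.** If ZFC is consistent, then so is ZFC + "there are uncountable $\gamma$-sets, and $\dim(X\times Y)=\dim(Y)$ for every $\gamma$-set $X\subseteq\mathbb R$ and every $Y\subseteq\mathbb R$".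

To deduce Corollary 8, take $\kappa=\omega_2$ and $\lambda=\omega_3$ in Theorem 7. Since $\mathfrak c=\omega_3$, there are sets of reals of size $\omega_1$, and by part 1 each of them is an uncountable $\gamma$-set; part 2 is the statement about products. Con(ZFC) implies Con(ZFC + GCH), which supplies the ground model.

## 3. Small sets under a fragment of Martin's axiom

For a regular uncountable $\kappa$ consider the statement

$(\mathrm M_\kappa)$: *if $Q$ is a ccc poset with $|Q|<\kappa$ and $\mathcal D$ is a family of fewer than $\kappa$ dense subsets of $Q$, then some filter on $Q$ meets all members of $\mathcal D$.*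

For $\kappa=\omega_1$ this is a theorem of ZFC: build a descending sequence through the countably many dense sets. The next two lemmas generalize what we did by hand for countable $X$.

**Lemma 9.** Assume $(\mathrm M_\kappa)$. Let $X$ be a set with $|X|<\kappa$ and let $h_x:\omega\to\mathbb Z$ for $x\in X$. Then one slalom captures all $h_x$. In particular every $X\subseteq\mathbb R$ with $|X|<\kappa$ is capturable.

*Proof.* If $X=\emptyset$ there is nothing to show. Otherwise let $Q$ consist of the pairs $(w,H)$ with $w=(w_0,\dots,w_{m-1})$, $w_i\in[\mathbb Z]^{\le i}$, $H\subseteq X$ and $|H|\le m=|w|$. Here $w$ is a finite piece of the slalom and $H$ is a set of promises: put $(w',H')\le(w,H)$ iff $w'\supseteq w$, $H'\supseteq H$, and $h_x(i)\in w'_i$ whenever $x\in H$ and $|w|\le i<|w'|$. This is a partial order with largest element $(\emptyset,\emptyset)$. There are countably many $w$ and fewer than $\kappa$ finite subsets of $X$, so $|Q|<\kappa$.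

**Step 1. The ccc.** We split $Q$ into countably many classes of pairwise compatible conditions. Classify $(w,H)$, with $m=|w|$, by $w$ and the finite set $\{h_x{\upharpoonright}2m:x\in H\}$ of finite sequences of integers. There are countably many classes. Let $(w,H)$ and $(w,H')$ be in the same class. For $m\le i<2m$ put
$$w_i=\{h_x(i):x\in H\}=\{h_x(i):x\in H'\},$$
a set of size at most $m\le i$. The resulting sequence of length $2m$, together with $H\cup H'$, which has size at most $2m$, is a condition that extends both. So an antichain has at most one element in each class and is countable.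

**Step 2. Density.** We check that promises and length can be increased. Given $(w,H)$ of length $m$ and $x\in X$, put $w_m=\{h_y(m):y\in H\}$, a set of size at most $m$. Then $(w^\frown w_m,H\cup\{x\})$ is a condition below $(w,H)$. Hence $\{(w,H):x\in H\}$ is dense for each $x\in X$, and, by repetition, $\{(w,H):|w|\ge k\}$ is dense for each $k\in\omega$.

**Step 3. The slalom.** By $(\mathrm M_\kappa)$ some filter meets these fewer than $\kappa$ dense sets. Its first coordinates are pairwise comparable and have unbounded length, so their union is a slalom $(w_k)$. Given $x$, choose $(w,H)$ in the filter with $x\in H$. For $i\ge|w|$, a condition in the filter that extends $(w,H)$ and has length above $i$ shows that $h_x(i)\in w_i$. $\square$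

**Lemma 10.** Assume $(\mathrm M_\kappa)$. Every nonempty $X\subseteq\mathbb R$ with $|X|<\kappa$ is a $\gamma$-set.

*Proof.* Finite sets were treated in Section 2. Let $X$ be infinite and let $\mathcal U_1,\mathcal U_2,\dots$ be open $\omega$-covers of $X$.

**Step 1. Countable covers suffice.** This step makes the poset below ccc. For each $k\ge1$ the family $\{U^k:U\in\mathcal U_n\}$ is an open cover of the Lindelöf space $X^k$, because each $k$-element (or smaller) subset of $X$ lies in some $U\in\mathcal U_n$. Choose a countable subcover for each $k$. The $U$'s used for all the $k$ together form a countable subfamily of $\mathcal U_n$ that is still an $\omega$-cover. So assume each $\mathcal U_n$ is countable.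

**Step 2. The poset.** Let $Q$ consist of pairs $(w,E)$ with $w=(U_1,\dots,U_m)$, $U_n\in\mathcal U_n$, and $E\subseteq X$ finite. Put $(w',E')\le(w,E)$ iff $w'\supseteq w$, $E'\supseteq E$ and $E\subseteq U'_n$ for $|w|<n\le|w'|$. The largest element is $(\emptyset,\emptyset)$. Conditions $(w,E)$ and $(w,E')$ have the common extension $(w,E\cup E')$, and there are countably many $w$, so $Q$ is ccc. Also $|Q|<\kappa$.

**Step 3. The $\gamma$-cover.** The sets $\{(w,E):x\in E\}$ ($x\in X$) are clearly dense. The sets $\{(w,E):|w|\ge m\}$ ($m\in\omega$) are dense because each $\mathcal U_n$ has a member that contains the finite set $E$. A filter meeting all of them yields $U_n\in\mathcal U_n$ such that each $x\in X$ is in $U_n$ for all but finitely many $n$. If one set $U$ were $U_n$ for infinitely many $n$, then $X\subseteq U$, contrary to $U$ belonging to an $\omega$-cover. So $\{U_n:n\in\mathbb N\}$ is infinite, and it is a $\gamma$-cover. $\square$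

Together with Proposition 5, this settles every $X$ of size less than $\kappa$. A natural first plan is therefore to take a model of Martin's axiom with $\mathfrak c>\omega_1$ and $\kappa=\mathfrak c$. The plan stops at $\gamma$-sets of size at least $\kappa$: the posets in both lemmas have size $|X|$ when $X$ is infinite, so $(\mathrm M_\kappa)$ says nothing about them. Nor can $(\mathrm M_{\mathfrak c})$ by itself suffice. Under CH, $(\mathrm M_{\mathfrak c})$ is $(\mathrm M_{\omega_1})$, which holds in ZFC, and yet by the fact quoted in Section 2 there is a $\gamma$-set that raises dimension; by Proposition 3 it is uncountable, so its size is exactly $\mathfrak c$.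

So we want $(\mathrm M_\kappa)$ *and* no $\gamma$-sets of size at least $\kappa$. The plan is a finite support iteration of length $\lambda$ that alternates between two tasks: generic filters for small ccc posets, and the addition of a fast-growing function $f$ that ruins large candidates for $\gamma$-sets. The difficulty is to make sure that what has been ruined is not repaired by the later small posets.

## 4. Infinite sets of codes extracted from a $\gamma$-set

Let $S$ be the countable set of triples $\sigma=(n,l,F)$ with $n,l\in\omega$, $F\subseteq\mathbb Z\cap[-n2^l,n2^l]$ and $|F|\le n$. Put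
$$U(\sigma)=\bigcup_{j\in F}\big((j-1)2^{-l},(j+1)2^{-l}\big),\qquad a_x=\{\sigma\in S:x\in U(\sigma)\}\quad(x\in\mathbb R),$$
and for $f\in\omega^\omega$ let $S_f=\{(n,l,F)\in S:l=f(n)\}$. For example $U(2,1,\{0,3\})=(-\frac12,\frac12)\cup(1,2)$, so $(2,1,\{0,3\})\in a_x$ for $x=0$ but not for $x=1$. The number $n$ bounds how many intervals we may use, and $l$ says how short they are. For given $n,l$ there are only finitely many $F$ with $(n,l,F)\in S$. The set $S_f$ is infinite, since it contains all $(n,f(n),\emptyset)$.

**Lemma 11.** If $X\subseteq\mathbb R$ is an infinite $\gamma$-set and $f(n)\to\infty$, there is an infinite $a\subseteq S_f$ with $a\subseteq^*a_x$ for all $x\in X$.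

*Proof.* Let $\mathcal U=\{U(\sigma):\sigma\in S_f,\ X\not\subseteq U(\sigma)\}$.

**Step 1. $\mathcal U$ is an $\omega$-cover.** Only the covering of a finite nonempty $E\subseteq X$ needs proof. Pick $x\in X\setminus E$. For large $n$ we have $n\ge|E|$, $n\ge1+\max_{e\in E}|e|$ and $2\cdot2^{-f(n)}<\operatorname{dist}(x,E)$. Fix such an $n$, let $l=f(n)$, and let $F$ consist, for each $e\in E$, of an integer $j$ nearest to $2^le$. Then $|j|\le2^l(n-1)+\frac12\le n2^l$ and $|F|\le|E|\le n$, so $\sigma=(n,l,F)\in S_f$. Each $e\in E$ is within $\frac12 2^{-l}$ of the corresponding $j2^{-l}$, so $E\subseteq U(\sigma)$. Each point of $U(\sigma)$ is within $2^{-l}$ of some such $j2^{-l}$, hence within $\frac322^{-l}$ of $E$, so $x\notin U(\sigma)$. Thus $E\subseteq U(\sigma)\in\mathcal U$.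

**Step 2. From the $\gamma$-cover to $a$.** Apply $\mathsf S_1(\Omega,\Gamma)$ to the constant sequence $\mathcal U,\mathcal U,\dots$ to get a $\gamma$-cover contained in $\mathcal U$. Choose, for each of its infinitely many members, one $\sigma\in S_f$ with $U(\sigma)$ equal to that member, and let $a$ be the set of the chosen $\sigma$. Each $x\in X$ lies in all but finitely many members, so $a\subseteq^*a_x$. $\square$

To rule out large $\gamma$-sets we want an $f$ for which no infinite $a\subseteq S_f$ serves many $x$. One might fix a very fast function $f$ in advance. This does not work: *for every $f\in\omega^\omega$ there are an infinite $a\subseteq S_f$ and an uncountable $P\subseteq\mathbb R$ with $a\subseteq a_x$ for all $x\in P$.* To see this, start with $[0,1]$. At stage $k$ we have $2^k$ disjoint nondegenerate closed intervals in $[0,1]$. Choose $n_k\ge2^k$ larger than all earlier $n_j$, and let $l=f(n_k)$. For each of the intervals let $j\in[0,2^l]$ be an integer nearest to $2^l$ times its midpoint. Let $F$ be the set of these $j$, so that $|F|\le2^k\le n_k$, and put $(n_k,l,F)$ into $a$. Each midpoint lies in the corresponding open interval $((j-1)2^{-l},(j+1)2^{-l})$,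 so we can shrink each closed interval to a nondegenerate closed interval around its midpoint that lies inside $U(n_k,l,F)$. Then choose two disjoint nondegenerate closed subintervals in each. The set $P$ of points that stay in the system forever is uncountable, since each branch of choices contributes at least one point and different branches contribute different points.

So $f$ must be new relative to the points that we want to defeat. We now add such an $f$.

## 5. A forcing that adds a fast function along a tree

For $s\subseteq t$ in $\omega^{<\omega}$ and $\varphi:\omega^{<\omega}\to\omega$ say that $t$ is *$\varphi$-admissible over $s$* if $t(i)\ge\varphi(t{\upharpoonright}i)$ for $|s|\le i<|t|$. (In particular, admissibility over $s$ includes $s\subseteq t$.) For example, if $\varphi(t)=|t|$ for all $t$, then $(5,1,7)$ is $\varphi$-admissible over $(5)$, because $1\ge1$ and $7\ge2$, while $(5,0)$ is not.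

**Definition 12.** Conditions of $\mathbb L$ are pairs $(s,\varphi)$ with $s\in\omega^{<\omega}$ (the stem) and $\varphi:\omega^{<\omega}\to\omega$. Put $(t,\psi)\le(s,\varphi)$ iff $\psi\ge\varphi$ pointwise and $t$ is $\varphi$-admissible over $s$.

Transitivity: if $(r,\chi)\le(t,\psi)\le(s,\varphi)$, then $r(i)\ge\psi(r{\upharpoonright}i)\ge\varphi(r{\upharpoonright}i)$ for $|t|\le i<|r|$, and $r(i)=t(i)\ge\varphi(t{\upharpoonright}i)$ for $|s|\le i<|t|$. So $\mathbb L$ is a partial order, with largest element $(\emptyset,0)$. The following facts are immediate.

* Finitely many conditions with the same stem have a common extension with that stem: take the maximum of the functions. There are countably many stems, so $\mathbb L$ is $\sigma$-centered, hence ccc.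
* $(t^\frown\varphi(t),\varphi)\le(t,\varphi)$. So stems can be lengthened, and the union of the stems in a generic filter is a function $f\in\omega^\omega$.
* If $(s,\varphi)$ is in the generic filter, then $f(i)\ge\varphi(f{\upharpoonright}i)$ for all $i\ge|s|$: take a condition in the filter that extends $(s,\varphi)$ and has a stem longer than $i$.
* For each ground-model $h\in\omega^\omega$ the conditions with $\varphi(t)\ge h(|t|)$ for all $t$ are dense, so $f$ eventually dominates $h$. In particular $f(n)\to\infty$.

Note that $\varphi$ sees the whole node $t$, not only its length. We use this freedom to prune the tree node by node.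

**Definition 13.** For a sentence $\theta$ of the forcing language, *$t\in\omega^{<\omega}$ favors $\theta$* if no $\varphi$ satisfies $(t,\varphi)\Vdash\neg\theta$; that is, every $(t,\varphi)$ has an extension forcing $\theta$.

For example, let $\theta$ be "$f(n)=m$". If $n<|t|$, then $t$ favors $\theta$ exactly when $t(n)=m$. If $n\ge|t|$, then $t$ does not favor $\theta$, since with $\varphi$ constantly $m+1$ the condition $(t,\varphi)$ forces $f(n)\ge m+1$. But every $t$ favors "$f(|t|)$ is even". We need two rules.

* **(F1)** If $(t,\psi)\Vdash\theta$ for some $\psi$, then $t$ favors $\theta$. Indeed every $(t,\varphi)$ is compatible with $(t,\psi)$.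
* **(F2)** If $t^\frown i$ favors $\theta$ for infinitely many $i$, then $t$ favors $\theta$. Indeed, given $\varphi$, take such an $i\ge\varphi(t)$; then $(t^\frown i,\varphi)\le(t,\varphi)$ has an extension forcing $\theta$.

Let $S^*$ be a countable set and $\dot a$ an $\mathbb L$-name with $\Vdash$ "$\dot a$ is an infinite subset of $S^*$". Put
$$c_t=\{\sigma\in S^*:t\text{ favors }\sigma\in\dot a\}.$$
By definability of forcing, $c_t$ is in the ground model. It is the set of possible elements of $\dot a$ that cannot be excluded without lengthening the stem $t$. The next lemma finds a node at which new possible elements appear in infinitely many directions.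

**Lemma 14.** Let $T\subseteq S^*$ be cofinite with $c_s\cap T=\emptyset$. For every $\varphi$ there is $u$, $\varphi$-admissible over $s$, with $c_u\cap T=\emptyset$ and $c_{u^\frown i}\cap T\ne\emptyset$ for infinitely many $i$.

*Proof.* Suppose not. Then for each $u$ that is $\varphi$-admissible over $s$ and satisfies $c_u\cap T=\emptyset$, only finitely many $i$ have $c_{u^\frown i}\cap T\neq\emptyset$. Choose $\varphi'\ge\varphi$ such that $\varphi'(u)$ exceeds all these $i$, for each such $u$. We claim that every $u$ that is $\varphi'$-admissible over $s$ has $c_u\cap T=\emptyset$. This goes by induction on length. For $u=s$ it is the hypothesis. If it holds for $u$ and $u^\frown i$ is $\varphi'$-admissible over $s$, then $u$ is $\varphi$-admissible over $s$ and $i\ge\varphi'(u)$, so $c_{u^\frown i}\cap T=\emptyset$.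

Since $\dot a$ is forced to be infinite and $T$ is cofinite, $(s,\varphi')\Vdash\dot a\cap T\ne\emptyset$. So some $(u,\psi)\le(s,\varphi')$ and some $\sigma\in T$ satisfy $(u,\psi)\Vdash\sigma\in\dot a$. By (F1), $\sigma\in c_u\cap T$, while $u$ is $\varphi'$-admissible over $s$, a contradiction. $\square$

## 6. Each infinite $a\subseteq S_f$ serves only countably many old points

A warm-up: if $f$ is $\mathbb L$-generic over $W$, then no infinite $a\in W$ is a subset of $S_f$. For each $n$ only finitely many triples of $S_f$ have first coordinate $n$, so the set $A\in W$ of first coordinates of elements of $a$ is infinite. For $n\in A$ the value $f(n)$ can be read off from $a$. So $W$ contains a function $h$ with $h(n)=f(n)+1$ for $n\in A$, and $f$ does not dominate it, a contradiction. The real task is to handle sets $a$ that are new.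

**Lemma 15.** Let $f$ be $\mathbb L$-generic over $W$. In $W[f]$, for every infinite $a\subseteq S_f$ the set $\{x\in\mathbb R\cap W:a\subseteq^*a_x\}$ is countable.

The mechanism is this. Lemma 14 gives a node $u$ with infinitely many successors $u^\frown i$ at which a new possible element $\sigma_i=(n_i,l_i,F_i)$ of $\dot a$ appears. Only the value $f(|u|)=i$ is new there, so $\sigma_i$ must have $n_i=|u|$ and $l_i=i$. The number of allowed intervals stays fixed at $|u|$ while their length tends to $0$, so they cannot catch $|u|+1$ distinct points.

*Proof.* Suppose some $q$ forces that $\dot a$ is a counterexample. Redefine $\dot a$ to be $S_f$ when $q$ is not in the generic filter. Since $S_f$ is infinite, we may assume $\Vdash$ "$\dot a$ is an infinite subset of $S_f$".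

**Step 1. Many points treated by conditions with one stem.** Work in $W$. The set of $x\in\mathbb R$ such that some $r\le q$ forces $\dot a\subseteq^*a_x$ is uncountable, because $q$ forces it to contain an uncountable set. For each such $x$ choose, by extending $r$, a condition $(s_x,\varphi_x)\le q$ and a finite $E_x\subseteq S$ with $(s_x,\varphi_x)\Vdash\dot a\setminus E_x\subseteq a_x$. There are countably many pairs $(s_x,E_x)$, so there is an uncountable set $C$ of such $x$ on which $s_x=s$ and $E_x=E$ are constant. Replace $\dot a$ by $\dot a\setminus E$. Then
$$(s,\varphi_x)\Vdash\dot a\subseteq a_x\qquad(x\in C),\tag{3}$$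
and $\dot a$ is still forced by every condition to be an infinite subset of $S_f$. Let $c_t$ be defined from this $\dot a$, with $S^*=S$.

**Step 2. The possible elements at a node $t$.** We claim:
$$\text{if }(n,l,F)\in c_t,\text{ then }n<|t|\text{ and }l=t(n).\tag{4}$$
If $n<|t|$, then every $(t,\varphi)$ forces $f(n)=t(n)$; so if $l\ne t(n)$, it forces $(n,l,F)\notin\dot a$, because $\dot a\subseteq S_f$. If $n\ge|t|$, let $\varphi$ be constantly $l+1$. Then $(t,\varphi)\Vdash f(n)\ge l+1$, hence $(t,\varphi)\Vdash(n,l,F)\notin\dot a$. In both cases $t$ does not favor $(n,l,F)\in\dot a$. Since for given $n,l$ there are only finitely many $F$, (4) shows that each $c_t$ is finite.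

**Step 3. A node with infinitely many new directions.** Let $T=S\setminus c_s$, which is cofinite with $c_s\cap T=\emptyset$. For each $x\in C$ apply Lemma 14 to $\varphi_x$ to get $u_x$. There are countably many nodes, so $u_x=u$ is constant on an uncountable $C'\subseteq C$. Let $I$ be the infinite set of $i$ with $c_{u^\frown i}\cap T\ne\emptyset$, and pick $\sigma_i=(n_i,l_i,F_i)\in c_{u^\frown i}\cap T$ for $i\in I$. If some $\sigma$ were $\sigma_i$ for infinitely many $i$, then $\sigma\in c_u$ by (F2), contrary to $c_u\cap T=\emptyset$. So each value $\sigma$ is taken only finitely often.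

By (4) applied to $t=u^\frown i$, $n_i\le|u|$; if $n_i<|u|$ then $l_i=u(n_i)$, and if $n_i=|u|$ then $l_i=i$. Only finitely many triples in $S$ have $n<|u|$ and $l=u(n)$, and each is taken finitely often. Hence, with $n:=|u|$,
$$n_i=n\ \text{ and }\ l_i=i\quad\text{for all but finitely many }i\in I.\tag{5}$$

**Step 4. Too many points for $n$ intervals.** Choose distinct $x_0,\dots,x_n\in C'$, and $i\in I$ so large that (5) applies to $i$, that $i\ge\varphi_{x_j}(u)$ for all $j$, and that $|x_j-x_k|\ge2^{1-i}$ for $j\ne k$. As $u$ is $\varphi_{x_j}$-admissible over $s$, so is $u^\frown i$, and $(u^\frown i,\varphi_{x_j})\le(s,\varphi_{x_j})$. Since $u^\frown i$ favors $\sigma_i\in\dot a$, some extension of this condition forces $\sigma_i\in\dot a$, and by (3) it forces $\sigma_i\in a_{x_j}$. So $x_j\in U(n,i,F_i)$, that is, $|x_j-z_j2^{-i}|<2^{-i}$ for some $z_j\in F_i$. If $z_j=z_k$ with $j\ne k$, then $|x_j-x_k|<2^{1-i}$, which is impossible. So $F_i$ has at least $n+1$ elements, contradicting $|F_i|\le n$. $\square$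

## 7. Narrow sequences survive the iteration

Lemma 15 and Lemma 11 together show that an uncountable set of reals of $W$ is not a $\gamma$-set in $W[f]$. But the iteration goes on, and later stages add new sets $a$. We cannot hope to preserve the conclusion "countable" of Lemma 15. Suppose that $\kappa=\omega_2$ and the final model satisfies $(\mathrm M_\kappa)$, and take $\omega_1$ many distinct reals $x_\beta$ of $W$. In the final model $\{x_\beta:\beta<\omega_1\}$ is a $\gamma$-set by Lemma 10, so Lemma 11 gives an infinite $a\subseteq S_f$ with $a\subseteq^*a_{x_\beta}$ for all $\beta<\omega_1$. What can survive is the weaker bound "fewer than $\kappa$".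

Let $\kappa$ be regular uncountable, and $S$ now any countably infinite set.

**Definition 16.** A sequence $\langle b_\beta:\beta<\kappa\rangle$ of subsets of $S$ is *narrow* if $|\{\beta<\kappa:a\subseteq^*b_\beta\}|<\kappa$ for every infinite $a\subseteq S$.

This goes back to the "eventually narrow" sequences of Baumgartner–Dordal. If the $b_\beta$ have pairwise finite intersections, the sequence is narrow: an infinite $a$ is almost contained in at most one $b_\beta$. The constant sequence $b_\beta=S$ is not narrow.

**Lemma 17.** If $\vec b=\langle b_\beta:\beta<\kappa\rangle$ is narrow in $W$, then it is narrow after forcing over $W$ with $\mathbb L$, and after forcing with any ccc poset $Q$ with $|Q|<\kappa$.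

*Proof.* Suppose some $q$ forces that $\dot a\subseteq S$ is infinite and that $\dot a\subseteq^*b_\beta$ for $\kappa$ many $\beta$. Redefining $\dot a$ to be $S$ when $q$ is not in the generic filter, we may assume that every condition forces $\dot a$ to be an infinite subset of $S$.

**Step 1. Uniformization.** We find $\kappa$ many $\beta$ with the same finite error. Let $B\in W$ be the set of those $\beta$ for which some $q_\beta\le q$ and some finite $E_\beta\subseteq S$ satisfy $q_\beta\Vdash\dot a\setminus E_\beta\subseteq b_\beta$. It has size $\kappa$, since $q$ forces it to contain a set of size $\kappa$ and ccc forcing preserves cardinals. Fix such $q_\beta,E_\beta$. There are countably many finite subsets of $S$ and $\kappa$ is regular uncountable, so after shrinking $B$ we have $E_\beta=E$ constant. Replacing $\dot a$ by $\dot a\setminus E$, we get $|B|=\kappa$ and $q_\beta\Vdash\dot a\subseteq b_\beta$ for $\beta\in B$.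

**Step 2. Small $Q$.** We read off a ground-model set that contradicts narrowness in $W$. Since $\kappa$ is regular and $|Q|<\kappa$, we may shrink $B$ so that $q_\beta=r$ is constant. Let $a=\{\sigma\in S:\exists r'\le r,\ r'\Vdash\sigma\in\dot a\}\in W$. It is infinite, because $r\Vdash\dot a\subseteq a$. If $\sigma\in a$ and $r'$ is a witness, then $r'$ forces $\sigma\in\dot a\subseteq b_\beta$, so $\sigma\in b_\beta$. Hence $a\subseteq b_\beta$ for all $\beta\in B$, a contradiction.

**Step 3. The case of $\mathbb L$.** The aim is the same, with $c_t$ in place of the set of all possible elements. There are countably many stems, so after shrinking $B$ we have $q_\beta=(s,\varphi_\beta)$ with constant $s$. Then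
$$\text{if }t\text{ is }\varphi_\beta\text{-admissible over }s,\text{ then }c_t\subseteq b_\beta,\tag{6}$$
because for $\sigma\in c_t$ some extension of $(t,\varphi_\beta)\le q_\beta$ forces $\sigma\in\dot a\subseteq b_\beta$.

If $c_s$ is infinite, then by (6) with $t=s$ we have $c_s\subseteq b_\beta$ for all $\beta\in B$, contradicting narrowness in $W$.

If $c_s$ is finite, let $T=S\setminus c_s$ and apply Lemma 14 (with $S^*=S$) to each $\varphi_\beta$ to get $u_\beta$. There is $B'\subseteq B$ with $|B'|=\kappa$ and $u_\beta=u$ for $\beta\in B'$. Let $I$ be the infinite set of $i$ with $c_{u^\frown i}\cap T\neq\emptyset$, and choose $\sigma_i\in c_{u^\frown i}\cap T$ for $i\in I$. Since $c_u\cap T=\emptyset$, (F2) shows that each value is taken only finitely often, so $a=\{\sigma_i:i\in I\}\in W$ is infinite. Let $\beta\in B'$. For $i\in I$ with $i\ge\varphi_\beta(u)$ the node $u^\frown i$ is $\varphi_\beta$-admissible over $s$, so $\sigma_i\in b_\beta$ by (6). This covers all but finitely many $i\in I$, so $a\subseteq^*b_\beta$ for all $\beta\in B'$, a contradiction. $\square$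

For the iteration, recall the standard conventions. In a finite support iteration with limit $P_\gamma$, and $\xi<\gamma$, we view $P_\xi$ as the set of conditions with support in $\xi$, so $G_\xi=G_\gamma\cap P_\xi$ and $r\in G_\gamma$ implies $r{\upharpoonright}\xi\in G_\xi$. If $r\in P_\gamma$, $r'\in P_\xi$ and $r'\le r{\upharpoonright}\xi$, then $r'^\frown r{\upharpoonright}[\xi,\gamma)$ extends both $r'$ and $r$. Finite support iterations of ccc posets are ccc, and ccc forcing preserves cardinals and cofinalities. In particular $\kappa$ stays regular uncountable.

**Lemma 18.** Let $\langle P_\alpha,\dot Q_\alpha:\alpha<\lambda\rangle$ be a finite support iteration of ccc posets, each $\dot Q_\alpha$ being forced to be $\mathbb L$ (of $V^{P_\alpha}$) or a ccc poset of size $<\kappa$. Let $V_\alpha=V[G_\alpha]$. If $\vec b\in V_{\alpha_0}$ is narrow in $V_{\alpha_0}$, it is narrow in $V_\gamma$ for all $\alpha_0\le\gamma\le\lambda$.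

*Proof.* We use induction on $\gamma$. The case $\gamma=\alpha_0$ is the hypothesis, and successor steps are Lemma 17. Let $\gamma>\alpha_0$ be a limit.

**Step 1. Uncountable cofinality.** Here no new subsets of $S$ appear at $\gamma$. A nice name for a subset of $S$ uses countably many countable antichains, so countably many conditions, each with finite support. If $\operatorname{cf}(\gamma)>\omega$, all these supports are bounded by some $\xi$ with $\alpha_0\le\xi<\gamma$. So every subset of $S$ in $V_\gamma$ lies in some such $V_\xi$, where the inductive hypothesis applies.

**Step 2. Countable cofinality: reflecting a bad set.** Let $\gamma=\sup_j\gamma_j$ with $\alpha_0\le\gamma_0<\gamma_1<\cdots$. Suppose that in $V_\gamma$ some infinite $a=\dot a^{G_\gamma}\subseteq S$ has $|\{\beta:a\subseteq^*b_\beta\}|=\kappa$, where $\dot a$ is a name that is forced to be a subset of $S$. From a name for $\vec b$ we get $P_{\alpha_0}$-names $\dot b_\beta$ for the $b_\beta$. For each such $\beta$ there are $p_\beta\in G_\gamma$ and a finite $E_\beta\subseteq S$ with $p_\beta\Vdash\dot a\setminus E_\beta\subseteq\dot b_\beta$. Each $p_\beta$ has finite support, so it lies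 in some $P_{\gamma_j}$. As $\kappa$ is regular uncountable in $V_\gamma$, $\kappa$ many $\beta$ share the same $j$ and the same $E$. Thus
$$C=\{\beta<\kappa:\exists r\in G_{\gamma_j}\ \ r\Vdash_{P_\gamma}\dot a\setminus E\subseteq\dot b_\beta\}\in V_{\gamma_j}$$
has size $\kappa$. In $V_{\gamma_j}$ collect the possible elements of $\dot a$:
$$a^*=\{\sigma\in S\setminus E:\exists r\in P_\gamma,\ r{\upharpoonright}\gamma_j\in G_{\gamma_j},\ r\Vdash\sigma\in\dot a\}.$$
If $\sigma\in a\setminus E$, then some $r\in G_\gamma$ forces $\sigma\in\dot a$, and $r{\upharpoonright}\gamma_j\in G_{\gamma_j}$. So $a^*\supseteq a\setminus E$ is infinite.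

**Step 3. $a^*\subseteq b_\beta$ for all $\beta\in C$.** This contradicts narrowness in $V_{\gamma_j}$. Let $\beta\in C$ be witnessed by $r_\beta$, and let $\sigma\in a^*$ be witnessed by $r$. If $\sigma\notin b_\beta$, pick $r'\in G_{\gamma_j}$ below $r_\beta$ and $r{\upharpoonright}\gamma_j$ with $r'\Vdash\sigma\notin\dot b_\beta$; this is possible since $\gamma_j\ge\alpha_0$. Then $r'^\frown r{\upharpoonright}[\gamma_j,\gamma)$ extends $r_\beta$, $r$ and $r'$. So it forces $\sigma\in\dot a\setminus E\subseteq\dot b_\beta$ and also $\sigma\notin\dot b_\beta$, a contradiction. $\square$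

## 8. The iteration of length $\lambda$

Assume GCH and let $\kappa<\lambda$ be regular uncountable, so $\lambda^{<\lambda}=\lambda$. Ordinals of the form limit (or $0$) plus an even integer are called even, the others odd. We need a bookkeeping function $\pi$, a surjection from the odd ordinals below $\lambda$ onto $\lambda\times\lambda$ such that $\pi(\alpha)=(\beta,\xi)$ implies $\beta\le\alpha$. To get it, fix a map $e$ from the odd ordinals below $\lambda$ to $\lambda\times\lambda$ that takes each value $\lambda$ times. Put $\pi(\alpha)=e(\alpha)$ if the first coordinate of $e(\alpha)$ is at most $\alpha$, and $\pi(\alpha)=(0,0)$ otherwise. Each pair $(\beta,\xi)$ equals $e(\alpha)$ for some $\alpha\ge\beta$, so $\pi$ is onto.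

Define a finite support iteration $\langle P_\alpha,\dot Q_\alpha:\alpha<\lambda\rangle$ as follows.

* At even $\alpha$, $\dot Q_\alpha$ is $\mathbb L$ as computed in $V^{P_\alpha}$; let $f_\alpha$ be its generic function.
* At odd $\alpha$ with $\pi(\alpha)=(\beta,\xi)$, $\dot Q_\alpha$ is the $\xi$-th poset in a fixed list (named in $V$) of type $\lambda$, made in $V_\beta$, of all posets whose underlying set is an ordinal $<\kappa$, provided this poset is ccc in $V_\alpha$. Otherwise $\dot Q_\alpha$ is the trivial poset.

All iterands are ccc, so each $P_\alpha$ ($\alpha\le\lambda$) is ccc, and Lemma 18 applies. We still owe the fact that $V_\beta$ has at most $\lambda$ posets on ordinals $<\kappa$, so that a list of type $\lambda$ (with repetitions) exists.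

**Lemma 19.** For each $\alpha\le\lambda$, $P_\alpha$ has a dense subset $D_\alpha$ of size $\le\lambda$, and in $V_\alpha$ we have $2^\mu\le\lambda$ for every cardinal $\mu<\lambda$. Hence the lists exist.

*Proof.* The induction on $\alpha$ runs together with the definition of the iteration. Suppose the statement holds at all $\xi<\alpha$.

**Step 1. Names for the elements of the iterands.** We bound the iterands in size. At even $\xi$, $|\mathbb L|=2^\omega\le\lambda$ in $V_\xi$ by the inductive hypothesis; at odd $\xi$ the poset has size $<\kappa$. So for each $\xi<\alpha$ we can fix $P_\xi$-names $\dot e_{\xi,\eta}$ ($\eta<\lambda$) such that it is forced that $\dot Q_\xi=\{\dot e_{\xi,\eta}:\eta<\lambda\}$.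

**Step 2. A small dense set.** For $\xi\le\alpha$ let $D_\xi$ be the set of $p\in P_\xi$ such that for each $\zeta\in\operatorname{supp}(p)$, $p(\zeta)$ is $\dot e_{\zeta,\eta}$ for some $\eta<\lambda$. By induction on $\xi\le\alpha$, $D_\xi$ is dense in $P_\xi$. At a limit $\xi$, a condition has finite support, so it lies in some $P_{\xi'}$ with $\xi'<\xi$, and $D_{\xi'}\subseteq D_\xi$. At a successor, given $(p,\dot q)\in P_{\xi+1}$, extend $p$ to some $p'$ that decides an index $\eta$ with $\dot q=\dot e_{\xi,\eta}$, and then extend $p'$ to some $p''\in D_\xi$; the condition $(p'',\dot e_{\xi,\eta})\in D_{\xi+1}$ extends $(p,\dot q)$. An element of $D_\alpha$ is given by a finite partial function from $\alpha\le\lambda$ to $\lambda$, so $|D_\alpha|\le\lambda$.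

**Step 3. Counting nice names.** Let $\mu<\lambda$ be an infinite cardinal. A nice name for a subset of $\mu$ is given by a $\mu$-sequence of antichains of $D_\alpha$, each of them countable. In $V$ there are at most $(\lambda^\omega)^\mu=\lambda$ of these. So $2^\mu\le\lambda$ in $V_\alpha$. For finite $\mu$ the claim is trivial.

**Step 4. The lists.** In $V_\beta$ ($\beta<\lambda$) a poset on an ordinal $\mu<\kappa$ is a subset of $\mu\times\mu$, so there are at most $2^{|\mu|+\omega}\le\lambda$ of them for each $\mu$, and at most $\lambda$ in total. Since the definition of $\dot Q_\alpha$ uses a list made in $V_\beta$ with $\beta\le\alpha$, the list is available when it is needed. $\square$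

Let $V_\lambda$ be the final model. Cardinals and cofinalities are those of $V$.

**Lemma 20.** Every subset of an ordinal $\mu<\lambda$ in $V_\lambda$ lies in some $V_\alpha$ with $\alpha<\lambda$. In particular every sequence of fewer than $\lambda$ reals does.

*Proof.* A nice name for the set involves at most $|\mu|\cdot\omega<\lambda$ conditions, each with finite support. As $\lambda$ is regular, the supports are bounded below $\lambda$. A sequence of $\mu$ reals is coded, via Dedekind cuts, by a subset of $\mu\times\omega$, hence by a subset of an ordinal below $\lambda$. $\square$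

**Lemma 21.** In $V_\lambda$, $(\mathrm M_\kappa)$ holds and $\mathfrak b=\mathfrak c=\lambda$.

*Proof.* **Step 1. $(\mathrm M_\kappa)$.** Let $Q$ be ccc with $|Q|<\kappa$ and $\mathcal D$ a family of fewer than $\kappa$ dense subsets of $Q$. We may assume that the underlying set of $Q$ is an ordinal $<\kappa$. Then $Q$ and (an enumeration of) $\mathcal D$ are coded by subsets of ordinals below $\lambda$, so by Lemma 20 both are in $V_\beta$ for some $\beta<\lambda$. Let $Q$ be the $\xi$-th poset in the list made in $V_\beta$, and let $\alpha\ge\beta$ be odd with $\pi(\alpha)=(\beta,\xi)$. An uncountable antichain of $Q$ in $V_\alpha$ would be an uncountable antichain in $V_\lambda$, since $\omega_1$ is preserved. So $Q$ is ccc in $V_\alpha$, it is used at stage $\alpha$, and $V_{\alpha+1}$ contains a filter on $Q$ that is generic over $V_\alpha\ni\mathcal D$. This filter meets every member of $\mathcal D$.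

**Step 2. The cardinals.** By Lemma 19 with $\mu=\omega$, $\mathfrak c\le\lambda$. By Lemma 20, any fewer than $\lambda$ functions in $\omega^\omega$ lie in one $V_\alpha$ with $\alpha<\lambda$, and we may take $\alpha$ even. Then $f_\alpha$ dominates all of them. So $\mathfrak b\ge\lambda$, and $\mathfrak b\le\mathfrak c$ gives equality. $\square$

## 9. The $\gamma$-sets of $V_\lambda$ and their products

**Proposition 22.** In $V_\lambda$ no $X\subseteq\mathbb R$ with $|X|\ge\kappa$ is a $\gamma$-set.

*Proof.* Suppose $X$ is one, and take distinct $x_\beta\in X$ for $\beta<\kappa$. Since $\kappa<\lambda$, Lemma 20 gives an even $\alpha<\lambda$ with $\langle x_\beta:\beta<\kappa\rangle\in V_\alpha$. Let $S$ be the set of triples from Section 4, $f=f_\alpha$ and $b_\beta=a_{x_\beta}\cap S_f$.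

**Step 1. $\langle b_\beta\rangle$ is narrow in $V_{\alpha+1}=V_\alpha[f]$.** Let $a\subseteq S$ be infinite. If $a\subseteq^*b_\beta$ for at least one $\beta$, then $a\subseteq^*S_f$, so $a\cap S_f$ is infinite. By Lemma 15 with $W=V_\alpha$, applied to $a\cap S_f$, only countably many $x\in\mathbb R\cap V_\alpha$ satisfy $a\cap S_f\subseteq^*a_x$. The $x_\beta$ are distinct, so only countably many $\beta$ satisfy $a\subseteq^*b_\beta$, and countably many is fewer than $\kappa$.

**Step 2. The contradiction in $V_\lambda$.** By Lemma 18, $\langle b_\beta\rangle$ is narrow in $V_\lambda$. But $X$ is an infinite $\gamma$-set in $V_\lambda$ and $f(n)\to\infty$, so Lemma 11, applied in $V_\lambda$, gives an infinite $a\subseteq S_f$ with $a\subseteq^*a_x$ for all $x\in X$. Then $a\subseteq^*b_\beta$ for all $\beta<\kappa$, a contradiction. $\square$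

*Proof of Theorem 7.* The forcing $P_\lambda$ is ccc, and $\mathfrak b=\mathfrak c=\lambda$ holds in $V_\lambda$ by Lemma 21.

**Part 1.** This identifies the $\gamma$-sets. By Lemma 21, $(\mathrm M_\kappa)$ holds in $V_\lambda$, so every nonempty $X\subseteq\mathbb R$ with $|X|<\kappa$ is a $\gamma$-set by Lemma 10. By Proposition 22 there are no others.

**Part 2.** This controls their products. Let $X\subseteq\mathbb R$ be a $\gamma$-set in $V_\lambda$. By part 1, $|X|<\kappa$, so $X$ is capturable by Lemma 9. Proposition 5 now says that $X\times Y$ is $g$-null for every gauge $g$ and every $g$-null metric space $Y$, for any product metric with $d\le d_X+d_Y$. As $X\ne\emptyset$, it also gives $\dim(X\times Y)=\dim(Y)$ for all $Y\subseteq\mathbb R$. $\square$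

With Theorem 7 proved, Corollary 8 follows as explained after its statement, and the problem of Section 2 has a positive answer.
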